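\title{Quasirandom pieces of $3$-graphs with bounds of constant tower height}

\begin{abstract}
Every large $3$-uniform hypergraph $\mathcal H$ has a vertex set $U$ and a quasirandom graph $G$ on $U$ such that the edges of $\mathcal H$ are distributed quasirandomly, in the octahedral sense, over the triangles of $G$. If $\mathcal H$ has no induced copy of a fixed $3$-uniform hypergraph $F$, then $U$ and $G$ can be chosen so that almost all or almost none of the triangles of $G$ are edges of $\mathcal H$. In the known versions of these two statements, $|V(\mathcal H)|/|U|$ and the inverse density of $G$ are bounded by towers whose height grows with the inverse of the error parameter. We prove both statements with towers of height four, and of height three for the inverse density, answering a question from a paper of Gishboliner, Shapira, and Wigderson. The proof is an energy increment over $k$ vertex classes in which the next cell is the one that contains a uniformly random $k$-clique; this choice lets a single regularity parameter serve at all steps.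
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{$3$-graph} is a $3$-uniform hypergraph. Every large $3$-graph $\mathcal H$ contains a piece that looks random: a vertex set $U$ and a quasirandom graph $G$ on $U$ such that the edges of $\mathcal H$ are spread quasirandomly over the triangles of $G$. This paper is about the size of the piece that can be guaranteed, measured by $|V(\mathcal H)|/|U|$ and by the inverse of the edge density of $G$.

\subsection{The problem}

Let $G$ be a graph on a finite vertex set $U$. For $A,B\subseteq U$ let $e(A,B)=e_G(A,B)$ be the number of ordered pairs $(a,b)\in A\times B$ with $ab\in E(G)$. The \emph{edge density} of $G$ is $\delta=e(U,U)/|U|^2$, and $G$ is \emph{$\varepsilon$-quasirandom} if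
\[
\bigl|e(A,B)-\delta|A||B|\bigr|\le\varepsilon|U|^2\qquad\text{for all }A,B\subseteq U .
\]
Such a graph has $(\delta^3\pm3\varepsilon)|U|^3$ ordered triangles (Lemma~\ref{lem:count}(i) below), which is informative only if $\varepsilon$ is small compared with $\delta^3$. So the error is tied to the density. A function $\psi:(0,1]\to(0,1]$ is \emph{admissible} if $\psi(\delta)=c\,\delta^{C}$ for constants $0<c\le1/100$ and $C\ge4$. A $\psi(\delta)$-quasirandom graph of density $\delta$ then has between $\frac12\delta^3|U|^3$ and $2\delta^3|U|^3$ ordered triangles.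

Let $\mathcal H$ be a $3$-graph, $U\subseteq V(\mathcal H)$, and $G$ a graph on $U$ that contains a triangle. We write $1_{\mathcal H}(x,y,z)=1$ if $\{x,y,z\}$ is an edge of $\mathcal H$, and $1_{\mathcal H}(x,y,z)=0$ otherwise. Let $\mathcal H[U,G]$ be the $3$-graph on $U$ formed by the edges $xyz$ of $\mathcal H$ with $xy,yz,xz\in E(G)$, and let $\mathrm{Tri}(G)$ be the set of ordered triples in $U^3$ that span a triangle of $G$. The \emph{relative density} $d=d(\mathcal H[U,G]\mid G)$ is the fraction of the triples in $\mathrm{Tri}(G)$ whose underlying set is an edge of $\mathcal H$, and the \emph{balanced function} is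
\[
f:U^3\to[-1,1],\qquad f=(1_{\mathcal H}-d)\,1_{\mathrm{Tri}(G)} .
\]
For $\eta>0$ and admissible $\psi$ we call $\mathcal H[U,G]$ \emph{$(\eta,\psi)$-quasirandom} if $G$, of edge density $\delta$, is $\psi(\delta)$-quasirandom and
\begin{equation}\label{eq:octdef}
\sum_{x_0,x_1,y_0,y_1,z_0,z_1\in U}\ \prod_{i,j,k\in\{0,1\}}f(x_i,y_j,z_k)\le\eta\,\delta^{12}|U|^6 .
\end{equation}
The product runs over the eight faces of an octahedron $K_{2,2,2}$ with classes $\{x_0,x_1\}$, $\{y_0,y_1\}$, $\{z_0,z_1\}$, and it vanishes unless the twelve pairs $x_iy_j$, $x_iz_k$, $y_jz_k$ are edges of $G$. If $G$ is $\lambda$-quasirandom with $12\lambda\le\delta^{12}$, this happens for at most $2\delta^{12}|U|^6$ six-tuples, again by Lemma~\ref{lem:count}(i). So $\delta^{12}|U|^6$ is the scale of the trivial bound and $\eta$ measures cancellation. A small sum in \eqref{eq:octdef} means that $f$ has small correlation with every product of functions of pairs; see \eqref{eq:corr}.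

The next example shows why a vertex set alone is not enough and a graph $G$ has to be chosen as well.

\begin{example}\label{ex:parity}
Let $G_0$ be a graph on $V$, put $\rho(xy)=-1$ if $xy\in E(G_0)$ and $\rho(xy)=1$ otherwise, and let $\mathcal H$ consist of the triples that span an odd number of edges of $G_0$. Thus $1_{\mathcal H}=\frac12\bigl(1-\rho(xy)\rho(yz)\rho(xz)\bigr)$ on triples of distinct points. Every pair in a $4$-set lies in two of its four triples, so every $4$-set contains an even number of edges of $\mathcal H$, and $\mathcal H$ has no induced copy of the $3$-graph on four vertices with one edge.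

Let $G$ be the complete graph on $U\subseteq V$ and suppose $0<d<1$. On triples of distinct points $f$ has the sign of $-\rho(xy)\rho(yz)\rho(xz)$, and $|f|\ge\min(d,1-d)$. Each of the twelve pairs of the octahedron lies in two faces, so every nonzero term of \eqref{eq:octdef} is positive, and the sum is at least $\min(d,1-d)^8(1-12/|U|)|U|^6$. Now let each pair be an edge of $G_0$ independently with probability $\frac12$, and let $n=|V|\to\infty$. By Hoeffding's inequality (recalled in Section~\ref{sec:glue}) and a union bound over the $4^n$ pairs of sets, with high probability $\sum_{a\in A,\,b\in B,\,a\ne b}\rho(ab)=o(n^2)$ for all $A,B\subseteq V$. Fixing $z$ and splitting $x$ and $y$ by the signs of $\rho(xz)$ and $\rho(yz)$ gives $\sum\rho(xy)\rho(yz)\rho(xz)=o(n^3)$ on every $U$, so $d=\frac12+o(1)$ for every $U$ of linear size. With complete graphs, therefore, \eqref{eq:octdef} fails for $\eta<2^{-8}$ and $d$ stays far from $0$ and $1$. With $U=V$ and $G=G_0$ every triangle is an edge of $\mathcal H$, so $d=1$ and $f=0$.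
\end{example}

Let $\mathrm{twr}(0)=1$ and $\mathrm{twr}(x+1)=2^{\mathrm{twr}(x)}$. The following two results are known.

\begin{theorem}\label{thm:A}
For every admissible $\psi$ there is a polynomial $p_\psi$ such that the following holds. For every $\eta\in(0,1)$, every $3$-graph $\mathcal H$ with $|V(\mathcal H)|\ge n_0(\eta,\psi)$ has a set $U\subseteq V(\mathcal H)$ and a graph $G$ on $U$ of edge density $\delta$ such that $\mathcal H[U,G]$ is $(\eta,\psi)$-quasirandom, and both $|V(\mathcal H)|/|U|$ and $1/\delta$ are at most $\mathrm{twr}(2^{2^{p_\psi(1/\eta)}})$.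
\end{theorem}

\begin{theorem}\label{thm:B}
For every admissible $\psi$ and every $3$-graph $F$ there is a polynomial $p_{\psi,F}$ such that the following holds. For every $\varepsilon\in(0,1/2)$, every $3$-graph $\mathcal H$ with $|V(\mathcal H)|\ge n_0(\varepsilon,\psi,F)$ and no induced copy of $F$ has a set $U\subseteq V(\mathcal H)$ and a graph $G$ on $U$ of edge density $\delta$ such that $G$ is $\psi(\delta)$-quasirandom, $d(\mathcal H[U,G]\mid G)\in[0,\varepsilon]\cup[1-\varepsilon,1]$, and both $|V(\mathcal H)|/|U|$ and $1/\delta$ are at most $\mathrm{twr}(2^{2^{p_{\psi,F}(1/\varepsilon)}})$.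
\end{theorem}

In both theorems the height of the tower grows with the inverse of the error parameter. For an integer $h\ge1$ let $T_h(x)$ be the tower of $h$ twos topped by $x$, so $T_1(x)=2^x$ and $T_{h+1}(x)=2^{T_h(x)}$. The following question comes from \cite{GSW}.

\medskip\noindent\textbf{Question.} \emph{Can Theorem~\ref{thm:A} or Theorem~\ref{thm:B} be proved with bounds of constant tower height? Precisely, is there a fixed integer $h$ such that for every admissible $\psi$ (and every $F$) there is a polynomial $q$, depending on $\psi$ (and $F$), for which the theorem remains true with both bounds replaced by $T_h(q(1/\eta))$, respectively $T_h(q(1/\varepsilon))$?}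
\medskip

Both theorems ask for one piece, not for a partition of $\mathcal H$ into pieces, and one piece can be sought by an energy increment: as long as the current piece is not quasirandom, pass to a smaller set and a sparser graph on which the squared relative density is larger. If every step lost only a factor that depends on parameters fixed in advance, the total loss would be a tower of bounded height, and this suggests a positive answer. Against it stands the fact that every step produces new graphs, which must be regularized inside a structure that is already regular. Done directly, this costs one exponential per step (Section~\ref{sec:idea}), and the height grows with the number of steps.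

\subsection{Results}

The answer is yes for both theorems, with $h=4$. Everything follows from one statement, which makes no reference to $\psi$.

\begin{theorem}\label{thm:main}
Let $\eta\in(0,1)$ and $m=\lceil10^6/\eta\rceil$. There is a number $p=p(\eta)\in(0,1)$ with $1/p\le T_3(m^3+3)$ such that for every $\lambda\in(0,1]$, every $3$-graph $\mathcal H$ on $n\ge n_0(\eta,\lambda)$ vertices has a set $U\subseteq V(\mathcal H)$ and a graph $G$ on $U$, containing a triangle, such that
\begin{enumerate}
\item[(a)] $G$ is $\lambda$-quasirandom and its edge density $\delta$ satisfies $|\delta-p|\le p/100$;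
\item[(b)] the balanced function $f$ satisfies \eqref{eq:octdef};
\item[(c)] $|V(\mathcal H)|/|U|\le2^{\,T_3(m^3+4)\,\lambda^{-9}}$.
\end{enumerate}
\end{theorem}

The order of the quantifiers matters: $p$ does not depend on $\lambda$. We may therefore choose $\lambda$ after $p$, for instance $\lambda=\psi(p/2)$, and the polynomial form of $\psi$ is used only to bound $\lambda^{-9}$ in (c).

\begin{corollary}\label{cor:A}
For every admissible $\psi$ there is a polynomial $q$ such that Theorem~\ref{thm:A} holds with $|V(\mathcal H)|/|U|\le T_4(q(1/\eta))$ and $1/\delta\le T_3(q(1/\eta))$.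
\end{corollary}

\begin{corollary}\label{cor:B}
For every admissible $\psi$ and every $3$-graph $F$ there is a polynomial $q$ such that Theorem~\ref{thm:B} holds with $|V(\mathcal H)|/|U|\le T_4(q(1/\varepsilon))$ and $1/\delta\le T_3(q(1/\varepsilon))$.
\end{corollary}

Since $T_3\le T_4$ on $[0,\infty)$, the integer $h=4$ has the required property for both theorems. We do not claim that these heights are optimal. Two of the exponentials come only from Ramsey's theorem for triples, which is used to pass from a partite structure to a single vertex set; the partite statement, Theorem~\ref{thm:partite}, has bounds of heights one and two.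

Section~\ref{sec:tools} collects the tools on graphs. Section~\ref{sec:idea} shows the main idea for three vertex classes, and Section~\ref{sec:kpart} carries out the energy increment for $k$ classes. Section~\ref{sec:glue} glues some of the classes into one set and proves Theorem~\ref{thm:main} and Corollary~\ref{cor:A}. Section~\ref{sec:induced} proves an induced counting lemma and deduces Corollary~\ref{cor:B}.

Throughout, $\mathbb E$ denotes a uniform average over the variables in question, $a=b\pm c$ means $|a-b|\le c$, and $\log$ is the logarithm to base $2$.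

\section{Norms, counting, and cylinder partitions}\label{sec:tools}

\subsection{The box norm and the octahedral norm}

Let $X,Y,Z$ be finite nonempty sets. For $g:X\times Y\to[-1,1]$ put
\[
\|g\|_\square^4=\mathbb E_{x_0,x_1,y_0,y_1}\prod_{i,j\in\{0,1\}}g(x_i,y_j)=\mathbb E_{y_0,y_1}\bigl(\mathbb E_x\,g(x,y_0)g(x,y_1)\bigr)^2\ge0 .
\]
This quantity bounds the correlation of $g$ with products of functions of one variable: for $\varphi,\chi$ with values in $[-1,1]$,
\begin{equation}\label{eq:box}
\bigl|\mathbb E\,g(x,y)\varphi(x)\chi(y)\bigr|\le\|g\|_\square .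
\end{equation}
Indeed, by the Cauchy--Schwarz inequality in $x$ and then in $(y_0,y_1)$, the square of the left side is at most
\[
\mathbb E_x\bigl(\mathbb E_y\,g(x,y)\chi(y)\bigr)^2=\mathbb E_{y_0,y_1}\chi(y_0)\chi(y_1)\,\mathbb E_x\,g(x,y_0)g(x,y_1)\le\|g\|_\square^2 .
\]
A bipartite graph $G\subseteq X\times Y$ of density $\delta_G=|G|/(|X||Y|)$ is \emph{$\kappa$-regular} if $\|1_G-\delta_G\|_\square\le\kappa$.

One dimension higher, for $F:X\times Y\times Z\to\mathbb R$ put
\[
\|F\|_\diamond^8=\mathbb E\prod_{a,b,c\in\{0,1\}}F(x_a,y_b,z_c)=\mathbb E_{y_0,y_1,z_0,z_1}\Bigl(\mathbb E_x\prod_{b,c}F(x,y_b,z_c)\Bigr)^2\ge0 .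
\]
Condition \eqref{eq:octdef} reads $\|f\|_\diamond^8\le\eta\delta^{12}$. The value of $\|F\|_\diamond$ does not change when the three coordinates are permuted.

\begin{lemma}\label{lem:gcs}
For functions $F_\omega:X\times Y\times Z\to\mathbb R$, $\omega\in\{0,1\}^3$,
\[
\Bigl|\mathbb E\prod_\omega F_\omega(x_{\omega_1},y_{\omega_2},z_{\omega_3})\Bigr|\le\prod_\omega\|F_\omega\|_\diamond .
\]
Consequently $\|F+F'\|_\diamond\le\|F\|_\diamond+\|F'\|_\diamond$.
\end{lemma}

\begin{proof}
Let $\Lambda$ be the average on the left. For $a,b\in\{0,1\}$ let $\Lambda_a$ and $\Lambda_{ab}$ be the same average with $F_\omega$ replaced by $F_{(a,\omega_2,\omega_3)}$ and by $F_{(a,b,\omega_3)}$. Write $\Lambda=\mathbb E_{y_0,y_1,z_0,z_1}P_0P_1$ with $P_a=\mathbb E_x\prod_{b,c}F_{(a,b,c)}(x,y_b,z_c)$. Since $\mathbb E\,P_a^2=\Lambda_a$, Cauchy--Schwarz gives $\Lambda^2\le\Lambda_0\Lambda_1$. The same step in the second coordinate gives $\Lambda_a^2\le\Lambda_{a0}\Lambda_{a1}$, and in the third $\Lambda_{ab}^2\le\|F_{(a,b,0)}\|_\diamond^8\|F_{(a,b,1)}\|_\diamond^8$. Hence $\Lambda^8\le\prod_a\Lambda_a^4\le\prod_{a,b}\Lambda_{ab}^2\le\prod_\omega\|F_\omega\|_\diamond^8$.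 For the triangle inequality, expand $\|F+F'\|_\diamond^8$ into $2^8$ such averages with $F_\omega\in\{F,F'\}$; their bounds add up to $(\|F\|_\diamond+\|F'\|_\diamond)^8$.
\end{proof}

Take $F_{(0,0,0)}=F$, $F_{(0,0,1)}=A(x,y)$, $F_{(1,0,0)}=B(y,z)$, $F_{(0,1,0)}=C(x,z)$, and the other four functions equal to $1$. For $A,B,C$ with values in $[-1,1]$ this gives the analog of \eqref{eq:box},
\begin{equation}\label{eq:corr}
\bigl|\mathbb E\,F(x,y,z)A(x,y)B(y,z)C(x,z)\bigr|\le\|F\|_\diamond .
\end{equation}

\subsection{Counting copies of a graph}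

Let $p\in[0,1]$. A bipartite graph $G\subseteq X\times Y$ is \emph{$(p,\kappa)$-uniform} if $|\mathbb E\,(1_G(x,y)-p)\varphi(x)\chi(y)|\le\kappa$ for all $\varphi,\chi$ with values in $[0,1]$. This property will arise in two ways. By \eqref{eq:box}, a $\kappa$-regular graph $G$ is $(\delta_G,\kappa)$-uniform. And it suffices to check the inequality for indicator functions, because $\varphi(x)=\int_0^11[\varphi(x)\ge\sigma]\,d\sigma$ is an average of indicators. In particular, if $G$ is a $\lambda$-quasirandom graph on $U$ of density $\delta$, then $\{(x,y):xy\in E(G)\}\subseteq U\times U$ is $(\delta,\lambda)$-uniform.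

Part (i) of the next lemma counts copies of a fixed graph. Part (ii) says that most partial copies extend to full copies in about the same number of ways.

\begin{lemma}\label{lem:count}
Let $\Gamma$ be a finite simple graph on a vertex set $A$ with $e$ edges. For $a\in A$ let $X_a$ be a finite nonempty set, and for each edge $ab$ let $G_{ab}\subseteq X_a\times X_b$ be $(p_{ab},\kappa)$-uniform.
\begin{enumerate}
\item[(i)] $\mathbb E_x\prod_{ab\in E(\Gamma)}1_{G_{ab}}(x_a,x_b)=\prod_{ab\in E(\Gamma)}p_{ab}\pm e\kappa$.
\item[(ii)] Let $B\subseteq A$. Let $1_B(x_B)$ be the product of $1_{G_{ab}}$ over the edges inside $B$, let $N(x_B)$ be the average over $x_{A\setminus B}$ of the product of $1_{G_{ab}}$ over the other edges, and let $\nu$ be the product of $p_{ab}$ over the other edges. Then $\mathbb E_{x_B}1_B\,|N-\nu|\le2\sqrt{e\kappa}$.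
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Replace the factors $1_{G_{ab}}$ by $p_{ab}$ one at a time. In the difference made by the edge $ab$, fix all variables except $x_a,x_b$. Since $\Gamma$ is simple, each remaining factor involves at most one of $x_a,x_b$, so the remaining factors form a product $\varphi(x_a)\chi(x_b)$ with values in $[0,1]$, and the difference is at most $\kappa$.

(ii) Let $e_B$ edges lie inside $B$, let $e'=e-e_B$, and let $p_B$ be the product of $p_{ab}$ over the edges inside $B$. The average $\mathbb E\,1_BN^2$ counts copies of the simple graph obtained from $\Gamma$ by doubling $A\setminus B$, which has $e_B+2e'$ edges; $\mathbb E\,1_BN$ counts copies of $\Gamma$; and $\mathbb E\,1_B$ counts copies of $\Gamma[B]$. By (i),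
\[
\begin{aligned}
\mathbb E\,1_B(N-\nu)^2&=\mathbb E\,1_BN^2-2\nu\,\mathbb E\,1_BN+\nu^2\,\mathbb E\,1_B\\
&\le p_B(\nu^2-2\nu^2+\nu^2)+\bigl[(e_B+2e')+2(e_B+e')+e_B\bigr]\kappa=4e\kappa ,
\end{aligned}
\]
and Cauchy--Schwarz finishes the proof.
\end{proof}

\subsection{Cylinder partitions}

To make several bipartite graphs regular at once we partition the product $\prod_iU_i$ rather than the sets $U_i$. The point is that each cell can be refined independently of the others, so a round of refinement multiplies the number of cells by a constant. A \emph{cylinder} in $\prod_{i\le k}U_i$ is a set $W=\prod_iW_i$ with $\emptyset\ne W_i\subseteq U_i$, and its \emph{volume} is $\mathrm{vol}(W)=\prod_i|W_i|$. A graph $G\subseteq U_i\times U_j$ is \emph{$\kappa$-regular on $W$} if $G\cap(W_i\times W_j)$ is $\kappa$-regular as a subset of $W_i\times W_j$; its density there is denoted $\delta_G(W)$.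

\begin{lemma}\label{lem:cyl}
Let $U_1,\dots,U_k$ be finite nonempty sets, and for each $i<j$ let at most four bipartite graphs in $U_i\times U_j$ be given. Let $\kappa\in(0,1)$. Then $\prod_iU_i$ can be partitioned into at most $M=4^{2k^2\kappa^{-9}}$ cylinders so that the cylinders on which some given graph is not $\kappa$-regular have total volume at most $\kappa\prod_i|U_i|$.
\end{lemma}

\begin{proof}
Let $v$ be uniform in $\prod_iU_i$. For a partition $\mathcal P$ into cylinders let $W(v)\in\mathcal P$ be the cylinder containing $v$, and let the energy of $\mathcal P$ be the sum of $\mathbb E_v\,\delta_G(W(v))^2$ over the given graphs $G$. It lies between $0$ and $4\binom k2\le2k^2$. For $G\subseteq U_i\times U_j$ we have $\delta_G(W(v))=\mathbb P(v_iv_j\in G\mid W(v))$. So if $\mathcal P'$ refines $\mathcal P$, with cells $W'(v)$, then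
\[
\mathbb E\,\delta_G(W'(v))^2=\mathbb E\,\delta_G(W(v))^2+\mathbb E\bigl(\delta_G(W'(v))-\delta_G(W(v))\bigr)^2 ,
\]
and this identity also holds conditionally on each cell of $\mathcal P$.

Start with the trivial partition. Suppose that the irregular cylinders have total volume greater than $\kappa\prod_i|U_i|$. For an irregular cylinder $W$ take a given graph $G\subseteq U_i\times U_j$ such that $g=1_G-\delta_G(W)$ has $\|g\|_\square>\kappa$ on $W_i\times W_j$. Since $\|g\|_\square^4=\mathbb E_{x_1,y_1}g(x_1,y_1)\,\mathbb E_{x,y}g(x,y)g(x,y_1)g(x_1,y)$, there is a pair $(x_1,y_1)$ with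
\[
\bigl|\mathbb E_{x,y}\,g(x,y)g(x,y_1)g(x_1,y)\bigr|>\kappa^4 .
\]
Split $W_i$ by the value of $g(\cdot,y_1)$ and $W_j$ by the value of $g(x_1,\cdot)$; each function takes at most two values. On each of the at most four subcylinders $W'$ the factor $g(x,y_1)g(x_1,y)$ is a constant of absolute value at most $1$, and the average of $g$ is $\delta_G(W')-\delta_G(W)$. So the average of $|\delta_G(W')-\delta_G(W)|$, weighted by volume, exceeds $\kappa^4$, and by Cauchy--Schwarz the average of its square exceeds $\kappa^8$. Doing this for all irregular $W$ raises the energy by more than $\kappa\cdot\kappa^8$ and multiplies the number of cylinders by at most $4$. Hence there are at most $2k^2\kappa^{-9}$ rounds.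
\end{proof}

\section{The cell of a random clique}\label{sec:idea}

\subsection{Systems}

We work first in a partite setting. Fix a $3$-graph $\mathcal H$, an integer $k\ge3$, and disjoint nonempty sets $V_1,\dots,V_k\subseteq V(\mathcal H)$. A \emph{system} $S$ consists of nonempty sets $U_i\subseteq V_i$ and graphs $G_{ij}\subseteq U_i\times U_j$ $(i<j)$, of densities $\delta_{ij}$; we write $G_{ji}$ for $G_{ij}$ with the coordinates swapped, and $\delta_{ji}=\delta_{ij}$. The system is \emph{$\kappa$-regular} if all $G_{ij}$ are. A \emph{clique} of $S$ is a point $v\in\prod_iU_i$ with $v_iv_j\in G_{ij}$ for all $i<j$. For a triple $t=\{i,j,l\}\subseteq[k]$, a \emph{triangle of type $t$} is a point of $U_i\times U_j\times U_l$ whose three pairs lie in $G_{ij},G_{il},G_{jl}$. All systems considered below have triangles of every type. Let $d_t$ be the fraction of the triangles of type $t$ that are edges of $\mathcal H$, and put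
\[
f_t=(1_{\mathcal H}-d_t)\,1_{\text{triangle of type }t}\quad\text{on }U_i\times U_j\times U_l,\qquad\mathrm{Oct}_t=\|f_t\|_\diamond^8 .
\]
Note that $\mathbb E f_t=0$. The triple $t$ is \emph{$\eta_0$-good} if $\mathrm{Oct}_t\le\eta_0(\delta_{ij}\delta_{il}\delta_{jl})^4$, the partite form of \eqref{eq:octdef}. The \emph{energy} of $S$ is $\Phi(S)=\sum_td_t^2\le\binom k3\le k^3/6$. Our goal is a regular system in which all triples are good.

\subsection{The increment}

Suppose that $t=\{1,2,3\}$ is not good. Write the six points of the octahedron as $v_1,v_2,v_3$ and $s_1,s_2,s_3$, with $v_i,s_i\in U_i$, and fix the \emph{anchor} $s=(s_1,s_2,s_3)$. Seven of the eight factors in $\mathrm{Oct}_t$ involve at most two of the $v_i$. So $f_t(v_1,v_2,v_3)$ correlates with a product of functions of the pairs $v_1v_2$, $v_2v_3$, $v_1v_3$. Split $G_{12},G_{23},G_{13}$ into classes on which these functions are constant. On the triangles formed by one class for each pair, the relative density of $\mathcal H$ differs on average from $d_t$, and so its square is on average larger than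 $d_t^2$.

For the $3$-graph of Example~\ref{ex:parity}, with $k=3$ and complete graphs $G_{ij}$, this step does everything at once. An even number of the eight faces of every octahedron are edges of $\mathcal H$, so the other seven faces decide whether $v_1v_2v_3\in\mathcal H$. The new relative density $d'$ is $0$ or $1$ for every choice of classes. If we take the classes of a uniformly random $v$, then $\mathbb E\,d'^2=\mathbb E\,d'=d_t$, a gain of $d_t(1-d_t)$ over $d_t^2$.

\subsection{The difficulty}

The class graphs need not be regular. We apply Lemma~\ref{lem:cyl} to them, with some parameter $\kappa'$, and continue in one of the cells. On this cell the graphs must not become much sparser, and the relative densities $d_t$ must not drop. One would like to deduce this from the $\kappa$-regularity of $S$. But \eqref{eq:box} gives only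
\[
|\delta_{G_{ij}}(W)-\delta_{ij}|\le\kappa\,\frac{|U_i||U_j|}{|W_i||W_j|},
\]
while all that a bound $M'=4^{2k^2\kappa'^{-9}}$ on the number of cells guarantees is that most of the volume lies in cells of relative volume at least $\kappa'/M'$. To use the inequality on such cells, $1/\kappa$ must be exponential in a power of $1/\kappa'$. Repeating this separation of scales at every step gives a tower whose height is the number of steps.

The loss is not an artifact of the estimate. Take $k=3$ and the partition into single points. Every graph is $0$-regular on every cell. A cell chosen with probability proportional to volume is a triangle with probability only $\delta_{12}\delta_{13}\delta_{23}\pm3\kappa$, and on every other cell some graph has density $0$. The same partition suggests the remedy: the cell of a uniformly random \emph{triangle} has all three densities equal to $1$, and its relative density, which is $0$ or $1$, has mean $d_{123}$. This persists for all partitions into regular cells.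

\begin{example}\label{ex:three}
Let $k=3$, $\alpha\in(0,1]$, $p_0=\delta_{12}\delta_{13}\delta_{23}>0$ and $\kappa\le\alpha p_0/7$. Let $S$ be $\kappa$-regular, and let $\mathcal P$ be any partition of $U_1\times U_2\times U_3$ into cylinders on which the three graphs are $\kappa$-regular. Let $v$ be a uniformly random triangle of $S$, let $W\in\mathcal P$ be its cell, and let $d(W)$ and $\delta_{ij}(W)$ be the relative density and the graph densities on $W$.

\emph{The relative density is preserved on average.} Given $W$, the triangle $v$ is uniform on the triangles in $W$. So $d(W)=\mathbb P(v\in\mathcal H\mid W)$, hence $\mathbb E\,d(W)=d_{123}$ and $\mathbb E\,d(W)^2\ge d_{123}^2$.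

\emph{The graph densities rarely drop by the factor $\alpha$.} For a cell $W$ let $\mathrm{path}(W)$ be the fraction of the points $w\in W$ with $w_1w_3\in G_{13}$ and $w_2w_3\in G_{23}$. If $\delta_{12}(W)<\alpha\delta_{12}$, two applications of Lemma~\ref{lem:count}(i) on $W$ bound the fraction of triangles in $W$ by
\[
\alpha\delta_{12}\,\delta_{13}(W)\delta_{23}(W)+3\kappa\le\alpha\delta_{12}\,\mathrm{path}(W)+5\kappa .
\]
The average of $\mathrm{path}(W)$ over all cells, weighted by volume, is the density of such paths in $S$, at most $\delta_{13}\delta_{23}+2\kappa$. So the triangles in cells with $\delta_{12}(W)<\alpha\delta_{12}$ have density at most $\alpha p_0+7\kappa\le2\alpha p_0$ in $U_1\times U_2\times U_3$, while all triangles have density at least $p_0-3\kappa\ge\frac47p_0$. Therefore $\mathbb P(\delta_{12}(W)<\alpha\delta_{12})\le\frac72\alpha$.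
\end{example}

The sizes of the cells do not enter. Counting is done once in $S$ and once in each cell, both times with the same $\kappa$, and $\kappa$ is compared only with a product of graph densities. If the densities drop by at most the factor $\alpha$ per step and the number of steps is bounded by $r_0$, they stay above $\alpha^{r_0}$, and one value of $\kappa$ can be fixed in advance.

For Theorem~\ref{thm:main} we need many classes, with all triples good at the same time. A step that improves one triple must not spoil the others, so the cell is chosen by a random $k$-clique, which sees all triples. The restriction of a uniform clique to a triple $t$ is no longer uniform on the triangles of type $t$: each triangle is weighted by its number of extensions to a clique. Lemma~\ref{lem:count}(ii) says that these weights are nearly constant.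

\section{The $k$-partite theorem}\label{sec:kpart}

\subsection{Parameters}

Let $k\ge3$ and $\eta_0\in(0,1)$. Put
\begin{equation}\label{eq:param}
\begin{gathered}
\alpha=\frac{\eta_0^2}{16k^5},\qquad r_0=\Bigl\lceil\frac{2k^3}{\eta_0^2}\Bigr\rceil,\qquad\delta_*=\alpha^{r_0},\qquad e_0=\binom k2+9,\\
D=\delta_*^{\,e_0},\qquad\zeta=\frac{\eta_0^2}{16k^3},\qquad\kappa_0=\frac{\zeta^2D^2}{64e_0}.
\end{gathered}
\end{equation}
Each step will gain $\eta_0^2/8$ in energy, so there are fewer than $r_0$ steps. Each step will multiply the graph densities by at least $\alpha$, so they stay above $\delta_*$. We count only graphs with at most $e_0$ edges, so $D$ is a lower bound for all main terms. The error allowed per triple is $\zeta$, and $\kappa_0$ makes the counting errors small compared with $\zeta D$. Fix $0<\kappa\le\kappa_0$, let $M=4^{2k^2\kappa^{-9}}$ as in Lemma~\ref{lem:cyl}, and put $\theta=2\sqrt{e_0\kappa}$. Then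
\begin{equation}\label{eq:theta}
4\theta\le\zeta D,\qquad e_0\kappa\le\zeta^2D^2/64\le D/64 .
\end{equation}

\subsection{Random copies of a pattern}

A \emph{pattern} is a simple graph $\Gamma$ in which every vertex $a$ has a label $\iota(a)\in[k]$ and adjacent vertices have different labels. A \emph{copy} of $\Gamma$ in a system $S$ is a point $x\in\prod_aU_{\iota(a)}$ with $x_ax_b\in G_{\iota(a)\iota(b)}$ for every edge $ab$. Let $\pi_\Gamma$ be the fraction of points that are copies, let $p_\Gamma$ be the product of $\delta_{\iota(a)\iota(b)}$ over the edges, and let $\mathbb P_\Gamma$, $\mathbb E_\Gamma$ refer to a uniformly random copy.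

\begin{lemma}\label{lem:sample}
Let $S$ be a $\kappa$-regular system with all $\delta_{ij}\ge\delta_*$, and let $\Gamma$ be a pattern with at most $e_0$ edges.
\begin{enumerate}
\item[(i)] $p_\Gamma\ge D$ and $\frac12p_\Gamma\le\pi_\Gamma\le\frac{65}{64}p_\Gamma$. In particular, $S$ has triangles of every type.
\item[(ii)] Let $B\subseteq V(\Gamma)$, let $\nu$ be the product of the densities over the edges not inside $B$, and let $h(x_B)$ take values in $[-1,1]$ and vanish unless all edges of $\Gamma$ inside $B$ are present. Then $\pi_\Gamma\,\mathbb E_\Gamma h=\nu\,\mathbb E\,h\pm\theta$.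
\item[(iii)] If $abc$ is a triangle of $\Gamma$ with set of labels $t$, then $\mathbb P_\Gamma(x_ax_bx_c\in\mathcal H)=d_t\pm\zeta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:count}(i) and \eqref{eq:theta}, $|\pi_\Gamma-p_\Gamma|\le e_0\kappa\le D/64\le p_\Gamma/64$.

(ii) In the notation of Lemma~\ref{lem:count}(ii), $\pi_\Gamma\,\mathbb E_\Gamma h=\mathbb E\,h1_BN=\mathbb E\,hN$, and $|\mathbb E\,h(N-\nu)|\le\mathbb E\,1_B|N-\nu|\le\theta$.

(iii) Apply (ii) with $B=\{a,b,c\}$ and $h=f_t$. We have $\mathbb E f_t=0$, and $f_t=1_{\mathcal H}-d_t$ on copies. So the error is at most $\theta/\pi_\Gamma\le2\theta/D\le\zeta$.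
\end{proof}

\subsection{One step}

\begin{lemma}\label{lem:step}
Let $S$ be a $\kappa$-regular system with all $\delta_{ij}\ge\delta_*/\alpha$ in which some triple is not $\eta_0$-good. Then there is a $\kappa$-regular system $S'$ with $U_i'\subseteq U_i$, $|U_i'|\ge(\kappa^2/M)|U_i|$, $\delta'_{ij}\ge\alpha\delta_{ij}$, and $\Phi(S')\ge\Phi(S)+\eta_0^2/8$.
\end{lemma}

\begin{proof}
Relabel so that $t_0=\{1,2,3\}$ is not good, and write $d=d_{t_0}$, $f=f_{t_0}$. We choose the anchor and the clique together at random, and let $S'$ be one of the systems that this choice produces.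

\medskip\noindent\emph{Step 1: configurations.} Let $\Gamma_0$ be the pattern with vertices $v_1,\dots,v_k$ and $s_1,s_2,s_3$, labeled by their indices, whose edges are all pairs $v_iv_j$ and the nine further pairs that make $\{v_1,s_1\},\{v_2,s_2\},\{v_3,s_3\}$ the classes of a $K_{2,2,2}$ (Figure~\ref{fig:gamma}). It has $e_0$ edges. A \emph{configuration} is a copy $(v,s)$ of $\Gamma_0$ in $S$. Write $\pi_0,p_0,\mathbb P,\mathbb E$ for $\pi_{\Gamma_0},p_{\Gamma_0},\mathbb P_{\Gamma_0},\mathbb E_{\Gamma_0}$. By Lemma~\ref{lem:sample}(i), a set of configurations that has density at most $\mu$ among all pairs $(v,s)\in\prod_iU_i\times(U_1\times U_2\times U_3)$ has probability at most $\mu/\pi_0\le2\mu/p_0$.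

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\coordinate (v1) at (90:1); \coordinate (v2) at (210:1); \coordinate (v3) at (330:1); \coordinate (v4) at (0,0);
\coordinate (s1) at (90:2.3); \coordinate (s2) at (210:2.3); \coordinate (s3) at (330:2.3);
\draw[gray] (s1)--(s2)--(s3)--(s1) (s1)--(v2) (s1)--(v3) (s2)--(v1) (s2)--(v3) (s3)--(v1) (s3)--(v2);
\draw[very thick] (v1)--(v2)--(v3)--(v1) (v4)--(v1) (v4)--(v2) (v4)--(v3);
\foreach \a in {v1,v2,v3,v4} \fill (\a) circle (2pt);
\foreach \a in {s1,s2,s3} \filldraw[fill=white] (\a) circle (2pt);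
\node at (90:1.3) {$v_1$}; \node at (210:1.3) {$v_2$}; \node at (330:1.3) {$v_3$}; \node at (270:0.27) {$v_4$};
\node at (90:2.6) {$s_1$}; \node at (210:2.6) {$s_2$}; \node at (330:2.6) {$s_3$};
\end{tikzpicture}
\caption{The pattern $\Gamma_0$ for $k=4$. The thick edges form the clique on $v_1,\dots,v_4$. The nine thin edges complete the triangle $v_1v_2v_3$ to an octahedron $K_{2,2,2}$ whose nonadjacent pairs are $v_is_i$, $i=1,2,3$.}\label{fig:gamma}
\end{figure}

\medskip\noindent\emph{Step 2: outcomes.} For a triangle $s$ of type $t_0$ let $U_1^s$ be the set of common neighbors of $s_2$ and $s_3$ in $U_1$, let $U_2^s$ be the set of common neighbors of $s_1$ and $s_3$ in $U_2$, let $U_3^s$ be the set of common neighbors of $s_1$ and $s_2$ in $U_3$, and let $U_i^s=U_i$ for $i\ge4$. Then $(v,s)$ is a configuration if and only if $s$ is a triangle, $v\in\prod_iU_i^s$, and $v$ is a clique of $S$. Restrict all graphs $G_{ij}$ to $U_i^s\times U_j^s$, and split three of them into at most four \emph{classes} each, according to two bits: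
\[
\begin{array}{lll}
v_1v_2\in G_{12}:&1_{\mathcal H}(v_1,v_2,s_3),&1_{\mathcal H}(v_1,s_2,s_3);\\
v_2v_3\in G_{23}:&1_{\mathcal H}(s_1,v_2,v_3),&1_{\mathcal H}(s_1,v_2,s_3);\\
v_1v_3\in G_{13}:&1_{\mathcal H}(v_1,s_2,v_3),&1_{\mathcal H}(s_1,s_2,v_3).
\end{array}
\]
These are the six faces of the octahedron other than $v_1v_2v_3$ and $s_1s_2s_3$. Each other restricted graph forms a single class. For every triangle $s$ with all $U_i^s$ nonempty, fix a partition $\mathcal P_s$ of $\prod_iU_i^s$ given by Lemma~\ref{lem:cyl} for all class graphs. The \emph{outcome} $O$ of a configuration $(v,s)$ consists of $s$, the cylinder $W\in\mathcal P_s$ containing $v$, and the class of each pair $v_iv_j$. It defines a system $S_O$ with sets $W_1,\dots,W_k$ and graphs $G'_{ij}$, the chosen classes restricted to $W_i\times W_j$. Let $\delta'_{ij}$ and $d'_t$ be its densities and relative densities; the latter are defined because $v$ is a clique of $S_O$. The configurations with outcome $O$ are exactly the pairs $(v,s)$ in which $v$ is a clique of $S_O$. Hence, \emph{conditionally on $O$,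 the point $v$ is uniform on the cliques of $S_O$.}

\medskip\noindent\emph{Step 3: energy of the conditional probabilities.} For $t=\{i,j,l\}$ let $H_t$ be the event $v_iv_jv_l\in\mathcal H$, and let $Y_t=\mathbb P(H_t\mid O)$. By Lemma~\ref{lem:sample}(iii), $\mathbb E\,Y_t=\mathbb P(H_t)=d_t\pm\zeta$, so for every $t$
\begin{equation}\label{eq:jensen}
\mathbb E\,Y_t^2\ge(\mathbb E\,Y_t)^2\ge d_t^2-2\zeta .
\end{equation}
For $t_0$ there is a gain. Let $\Pi$ be the product of $f$ over the eight faces of the octahedron. On configurations all faces are triangles, where $f=1_{\mathcal H}-d$. So the six bits determine six of the factors, and $s$ determines the factor $f(s_1,s_2,s_3)$. Thus $\Pi=c_O\,f(v_1,v_2,v_3)$ with $|c_O|\le1$ depending only on $O$, and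
\[
\mathbb E\,\Pi=\mathbb E\bigl[c_O(Y_{t_0}-d)\bigr]\le\mathbb E\,|Y_{t_0}-d| .
\]
On the other hand, apply Lemma~\ref{lem:sample}(ii) with $B$ the six vertices of the octahedron and $h=\Pi$, whose uniform average is $\mathrm{Oct}_{t_0}$. The twelve edges inside $B$ contribute $(\delta_{12}\delta_{13}\delta_{23})^4$ to $p_0$, so $\nu(\delta_{12}\delta_{13}\delta_{23})^4=p_0$. Since $t_0$ is not good, $\theta\le\zeta D/4\le\eta_0p_0/64$, and $\pi_0\le\frac{65}{64}p_0$,
\[
\mathbb E\,\Pi\ge\frac{\nu\,\mathrm{Oct}_{t_0}-\theta}{\pi_0}\ge\frac{\eta_0p_0-\theta}{\pi_0}\ge\frac{63}{65}\,\eta_0\ge\frac{\eta_0}2 .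
\]
Hence $\mathbb E(Y_{t_0}-d)^2\ge\eta_0^2/4$ and
\[
\mathbb E\,Y_{t_0}^2=\mathbb E(Y_{t_0}-d)^2+2d\,\mathbb E\,Y_{t_0}-d^2\ge d^2+\eta_0^2/4-2\zeta .
\]
Together with \eqref{eq:jensen} this gives
\begin{equation}\label{eq:gain}
\mathbb E\sum_tY_t^2\ge\Phi(S)+\frac{\eta_0^2}4-2\zeta\binom k3 .
\end{equation}

\medskip\noindent\emph{Step 4: bad outcomes.} To turn $Y_t$ into $d'_t$ we need to count in $S_O$, so $S_O$ must be regular and dense; it must also be large. Call $O$ \emph{bad} if one of the following holds.
\begin{enumerate}
\item[(a)] $|U_i^s|<\kappa|U_i|$ for some $i\le3$. For such $s$ the set $\prod_iU_i^s$ is less than a $\kappa$-fraction of $\prod_iU_i$, so the probability is at most $2\kappa/p_0$.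
\item[(b)] Some class graph is not $\kappa$-regular on $W$. By Lemma~\ref{lem:cyl}, for each $s$ these cylinders have total volume at most $\kappa\prod_i|U_i|$, so the probability is at most $2\kappa/p_0$.
\item[(c)] $\mathrm{vol}(W)<(\kappa/M)\prod_i|U_i^s|$. For each $s$ there are at most $M$ cylinders, so the probability is at most $2\kappa/p_0$.
\item[(d)] Case (b) does not occur, but $\delta'_{ij}<\alpha\delta_{ij}$ for some $i<j$.
\end{enumerate}
Case (d) is handled as in Example~\ref{ex:three}, now with classes. Fix $i<j$, a triangle $s$, and a cylinder $W\in\mathcal P_s$ on which all class graphs are $\kappa$-regular. For a choice of one class for every pair with $\delta'_{ij}<\alpha\delta_{ij}$, Lemma~\ref{lem:count}(i) on $W$, applied to $K_k$ and to $K_k$ minus the edge $ij$, gives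
\[
\mathbb E_{v\in W}\prod_{ab}1_{G'_{ab}}\le\alpha\delta_{ij}\prod_{ab\ne ij}\delta'_{ab}+e_0\kappa\le\alpha\delta_{ij}\,\mathbb E_{v\in W}\prod_{ab\ne ij}1_{G'_{ab}}+2e_0\kappa .
\]
Sum over all such choices, of which there are at most $4^3=64$. The condition $\delta'_{ij}<\alpha\delta_{ij}$ concerns only the class of the pair $ij$, for which there are at most four possibilities, and for every other pair $ab$ the indicators of the classes add up to $1_{G_{ab}}$ on $W_a\times W_b$. So the fraction of $v\in W$ that are cliques whose class at $ij$ has density less than $\alpha\delta_{ij}$ is at most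
\[
4\alpha\delta_{ij}\,\mathbb E_{v\in W}\prod_{ab\ne ij}1_{G_{ab}}+128e_0\kappa .
\]
Multiply by $\mathrm{vol}(W)/\prod_a|U_a|$, sum over $W$, and average over $s$. The averages of the products add up to at most the density of the pairs $(v,s)$ such that $s$ is a triangle, $v\in\prod_aU_a^s$, and $v_av_b\in G_{ab}$ for all $ab\ne ij$. These are the copies of $\Gamma_0-v_iv_j$ in $S$, of density at most $p_0/\delta_{ij}+e_0\kappa$ by Lemma~\ref{lem:count}(i). So the configurations in case (d) for the pair $ij$ have density at most
\[
4\alpha\delta_{ij}\bigl(p_0/\delta_{ij}+e_0\kappa\bigr)+128e_0\kappa\le4\alpha p_0+132e_0\kappa ,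
\]
and probability at most $8\alpha+264e_0\kappa/p_0$. There are at most $k^2/2$ pairs, and $p_0\ge D$. Adding the four cases,
\[
\mathbb P(O\text{ is bad})\le\beta:=4k^2\alpha+138k^2e_0\kappa/D .
\]
Here $4k^2\alpha=\eta_0^2/(4k^3)$, and by \eqref{eq:theta} the second term is at most $3k^2\zeta^2=3\eta_0^4/(256k^4)\le\eta_0^2/(4k^3)$. Since $4\zeta=\eta_0^2/(4k^3)$, we get $\beta+4\zeta\le3\eta_0^2/(4k^3)$.

\medskip\noindent\emph{Step 5: conclusion.} Let $O$ be \emph{good}, that is, not bad. Then $S_O$ is $\kappa$-regular and $\delta'_{ij}\ge\alpha\delta_{ij}\ge\delta_*$; this is where the hypothesis $\delta_{ij}\ge\delta_*/\alpha$ is used. Since $|W_a|\le|U_a^s|$ for all $a$, the failure of (c) and (a) gives $|W_i|\ge(\kappa/M)|U_i^s|\ge(\kappa^2/M)|U_i|$. By Step 2, $Y_t$ is the probability that $v_iv_jv_l\in\mathcal H$ for a uniform clique of $S_O$, so Lemma~\ref{lem:sample}(iii) for the pattern $K_k$ in $S_O$ gives $Y_t=d'_t\pm\zeta$ and $d_t'^2\ge Y_t^2-2\zeta$. With \eqref{eq:gain} and $Y_t^2\le1$,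
\[
\mathbb E\bigl[1_{O\text{ good}}\Phi(S_O)\bigr]\ge\mathbb E\sum_tY_t^2-\binom k3(\beta+2\zeta)\ge\Phi(S)+\frac{\eta_0^2}4-\frac{k^3}6(\beta+4\zeta)\ge\Phi(S)+\frac{\eta_0^2}8 .
\]
The right side is positive, so some good outcome has $\Phi(S_O)\ge\Phi(S)+\eta_0^2/8$. Take $S'=S_O$.
\end{proof}

\subsection{Iteration}

\begin{proposition}\label{prop:kpart}
Let $k\ge3$, $\eta_0\in(0,1)$, $0<\kappa\le\kappa_0$, and let $V_1,\dots,V_k\subseteq V(\mathcal H)$ be disjoint and nonempty. Then there is a $\kappa$-regular system with $|U_i|\ge(\kappa^2/M)^{r_0}|V_i|$ and $\delta_{ij}\ge\delta_*$ in which all triples are $\eta_0$-good.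
\end{proposition}

\begin{proof}
Start with $U_i=V_i$ and complete graphs $G_{ij}$, which have density $1$ and are $0$-regular. While some triple is not good, apply Lemma~\ref{lem:step}. After $r$ steps, $r\eta_0^2/8\le\Phi\le k^3/6$, so $r\le4k^3/(3\eta_0^2)<r_0$ and $\delta_{ij}\ge\alpha^r\ge\alpha^{r_0-1}=\delta_*/\alpha$. Hence the lemma applies as long as some triple is not good, and the process stops after fewer than $r_0$ steps.
\end{proof}

The case $k=3$ shows what the increment alone costs.

\begin{theorem}\label{thm:partite}
There is a polynomial $Q$ such that for every $3$-graph $\mathcal H$, every $\eta\in(0,1)$ and $\lambda\in(0,1]$, and all disjoint nonempty $V_1,V_2,V_3\subseteq V(\mathcal H)$, there are $U_i\subseteq V_i$ and $G_{ij}\subseteq U_i\times U_j$ with $\|1_{G_{ij}}-\delta_{ij}\|_\square\le\lambda$, $\mathrm{Oct}_{123}\le\eta(\delta_{12}\delta_{13}\delta_{23})^4$,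
\[
1/\delta_{ij}\le2^{Q(1/\eta)}\qquad\text{and}\qquad|V_i|/|U_i|\le2^{\,2^{Q(1/\eta)}\lambda^{-9}} .
\]
\end{theorem}

\begin{proof}
Apply Proposition~\ref{prop:kpart} with $k=3$, $\eta_0=\eta$ and $\kappa=\kappa_0\lambda\le\lambda$. Here $e_0=12$. Since $\log(1/\eta)\le1/\eta$, the quantities $r_0$, $\log(1/\delta_*)=r_0\log(1/\alpha)$ and $\log(1/\kappa_0)=\log768+2\log(1/\zeta)+24\log(1/\delta_*)$ are bounded by polynomials in $1/\eta$. Finally
\[
\log\bigl((M/\kappa^2)^{r_0}\bigr)=r_0\bigl(36\kappa^{-9}+2\log(1/\kappa)\bigr)\le38r_0\kappa_0^{-9}\lambda^{-9}\le2^{Q(1/\eta)}\lambda^{-9}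
\]
for a suitable polynomial $Q$.
\end{proof}

\section{From $k$ classes to one set}\label{sec:glue}

Theorem~\ref{thm:main} concerns all triples in $U^3$. We take $U$ to be a union of $m$ classes of a good system, so that only a fraction $3/m$ of the triples have two points in one class. Three mismatches have to be repaired. The relative densities $d_t$ differ; Ramsey's theorem selects $m$ of the $k$ classes on which they nearly agree. The sets $U_i$ have different sizes; we pass to random subsets of equal size. The densities $\delta_{ij}$ differ and there are no edges inside the classes, whereas $G$ must be quasirandom with an error $\lambda$ that may be far smaller than $1/m$; we thin all graphs at random to the common density $p=\delta_*$ and put random graphs of density $p$ inside the classes.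

\subsection{Ramsey's theorem for triples}

We need the doubly exponential bound of Erd\H{o}s and Rado, in the following form.

\begin{lemma}\label{lem:ramsey}
Let $m\ge2$ and $R=m^{m^2}+1$. Every coloring of the triples of a set of size $k=m^{R^2}$ with $m$ colors has a monochromatic set of size $m$.
\end{lemma}

\begin{proof}
\emph{Pairs.} We first show that every coloring of the pairs of a set $S_1$ of size $m^{m^2}$ with $m$ colors has a monochromatic $m$-set. Given $S_i$, choose $w_i\in S_i$, classify the points $x\in S_i\setminus\{w_i\}$ by the color of $w_ix$, and let $S_{i+1}$ be a largest class. If $|S_i|\ge m^j$ with $j\ge1$, then $|S_{i+1}|\ge\lceil(m^j-1)/m\rceil=m^{j-1}$. So $w_1,\dots,w_{m^2}$ can be chosen and $S_{m^2+1}\ne\emptyset$. Give $i$ the common color of the pairs $w_ix$, $x\in S_{i+1}$; this is the color of $w_iw_{i'}$ for all $i'>i$. Some $m$ of the $m^2$ indices have the same color.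

\emph{Triples.} Let $S_0$ be the whole set. Given $v_1,\dots,v_a$ and $S_a$, choose $v_{a+1}\in S_a$, classify the points $x\in S_a\setminus\{v_{a+1}\}$ by the colors of the $a$ triples $v_bv_{a+1}x$, $b\le a$, and let $S_{a+1}$ be a largest class. If $|S_a|\ge2$, then $|S_{a+1}|\ge(|S_a|-1)/m^a\ge|S_a|/m^{a+1}$. By induction $|S_a|\ge km^{-a(a+1)/2}\ge2$ for $a\le R-1$, so $v_1,\dots,v_R$ can be chosen. For $a<b<c$ we have $v_c\in S_b$, so $v_av_bv_c$ has the same color as $v_av_bv_R$. Give this color to the pair $ab$ of $[R-1]$. A monochromatic $m$-set $I\subseteq[R-1]$ yields the monochromatic set $\{v_a:a\in I\}$.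
\end{proof}

\subsection{The construction}

We now prove Theorem~\ref{thm:main}. Let $m=\lceil10^6/\eta\rceil$ and
\[
\eta_0=\frac\eta{2^{20}m^{21}},\qquad R=m^{m^2}+1,\qquad k=m^{R^2} .
\]
The factor $m^{21}$ will pay for a triangle inequality over $m^3$ terms. Let $\alpha,r_0,\delta_*,e_0,D,\zeta,\kappa_0$ be as in \eqref{eq:param}, and put
\[
p=\delta_*,\qquad\kappa=\frac{\kappa_0\lambda}{6m},\qquad\kappa_1=(2m+1)\kappa\le3m\kappa=\frac{\kappa_0\lambda}2 .
\]
The number $p$ depends only on $\eta$. Since $e_0\ge12$ and $\zeta\le1/(16k^3)$, we have $\kappa_0\le p^{24}/(2^{14}k^6)$ with $k\ge m\ge10^6$. Hence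
\begin{equation}\label{eq:k1}
3\kappa_1\le p^3/m,\qquad12\kappa_1\le p^{12},\qquad\kappa_1\le p/100,\qquad2\kappa_1\le\lambda .
\end{equation}

Take disjoint sets $V_1,\dots,V_k\subseteq V(\mathcal H)$ of size $\lfloor n/k\rfloor$ and the system given by Proposition~\ref{prop:kpart}. Color each triple $t\subseteq[k]$ by some $a\in[m]$ with $d_t\in[(a-1)/m,a/m]$. By Lemma~\ref{lem:ramsey}, after relabeling there is $d_0\in[0,1]$ with $d_t\in[d_0,d_0+1/m]$ for all triples $t\subseteq[m]$. Let $u=\min_{i\le m}|U_i|\ge(\kappa^2/M)^{r_0}\lfloor n/k\rfloor$; for fixed $\eta,\lambda$ it tends to infinity with $n$, uniformly in $\mathcal H$, and $o(1)$ refers to this limit.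

Choose independent uniform $u$-subsets $A_i\subseteq U_i$, $i\le m$, and let $U=A_1\cup\dots\cup A_m$, so $|U|=mu$. Let $G$ be the random graph on $U$ that keeps each edge of $G_{ij}$ between $A_i$ and $A_j$ with probability $p/\delta_{ij}\le1$ and contains each pair inside each $A_i$ with probability $p$, all choices being independent. For a triple $t=\{i,j,l\}\subseteq[m]$ let
\[
f_t^G=(1_{\mathcal H}-d_t)1_{\mathrm{Tri}(G)}\ \text{ on }A_i\times A_j\times A_l,\qquad X_t=\mathbb E f_t^G,\qquad\mathrm{Oct}_t^G=\|f_t^G\|_\diamond^8 .
\]

To compare averages over the $A_i$ with averages over the $U_i$, consider two independent uniform elements of the random set $A_i$. They are equal with probability $1/u$; given that they are equal, or given that they are distinct, the pair is distributed as a uniform pair in $U_i^2$ under the same condition. A uniform pair is equal with probability $1/|U_i|\le1/u$. So the two laws are within total variation distance $1/u$, and the pairs for different $i$ are independent. Hence: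
\begin{equation}\label{eq:tv}
\begin{gathered}\text{replacing $j$ such pairs by uniform pairs in the $U_i^2$ changes the expectation}\\ \text{of a $[-1,1]$-valued function by at most $2j/u$.}\end{gathered}
\end{equation}
We also use Hoeffding's inequality: a sum of $N$ independent variables with values in $[0,b]$ deviates from its mean by more than $a$ with probability at most $2\exp(-2a^2/(Nb^2))$.

\subsection{Four likely events}

We show that for large $u$ the following four events hold simultaneously with positive probability.

\medskip\noindent\textbf{E1.} \emph{$\|1_{G_{ij}}-\delta_{ij}\|_\square\le2m\kappa$ on $A_i\times A_j$ for all $i<j\le m$.} By \eqref{eq:tv} the fourth power of the norm has expectation at most $\kappa^4+4/u$. By Markov's inequality it exceeds $(2m\kappa)^4$ with probability at most $(1+o(1))/(16m^4)$. Over at most $m^2/2$ pairs, the failure probability is at most $\frac1{32}+o(1)$.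

\medskip\noindent\textbf{E2.} \emph{$\mathrm{Oct}_t^G\le8m^3\eta_0p^{12}$ for all triples $t\subseteq[m]$.} Let $t=\{i,j,l\}$. Fix the sets and six points with $x_0\ne x_1$, $y_0\ne y_1$, $z_0\ne z_1$. The twelve pairs of the octahedron are distinct, and $\prod f_t^G$ equals $\prod f_t$ if all twelve survive the thinning and $0$ otherwise. So its expectation over the thinning is $\gamma\prod f_t$ with $\gamma=\bigl(p^3/(\delta_{ij}\delta_{il}\delta_{jl})\bigr)^4\le1$. The other choices of six points have probability at most $3/u$, so replacing $\prod f_t^G$ by $\gamma\prod f_t$ costs at most $6/u$, and by \eqref{eq:tv} passing from $A_i,A_j,A_l$ to $U_i,U_j,U_l$ costs at most $6/u$. Since $t$ is $\eta_0$-good, $\mathbb E\,\mathrm{Oct}_t^G\le\gamma\,\mathrm{Oct}_t+12/u\le\eta_0p^{12}+12/u$. As $\mathrm{Oct}_t^G\ge0$, Markov's inequality applies, and over at most $m^3/6$ triples the failure probability is at most $\frac1{48}+o(1)$.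

\medskip\noindent\textbf{E3.} \emph{For all $i<j\le m$, $A\subseteq A_i$, $B\subseteq A_j$ we have $e_G(A,B)=\frac p{\delta_{ij}}|G_{ij}\cap(A\times B)|\pm\kappa u^2$; for all $i\le m$ and $A,B\subseteq A_i$ we have $e_G(A,B)=p|A||B|\pm2\kappa u^2$.} Condition on the sets $A_i$. In the first case $e_G(A,B)$ is a sum of at most $u^2$ independent indicators with the stated mean, so the failure probability is at most $2e^{-2\kappa^2u^2}$. In the second case it is a sum, over at most $u^2/2$ unordered pairs, of independent variables with values in $[0,2]$, and its mean is $p(|A||B|-|A\cap B|)$. It deviates from the mean by more than $\kappa u^2$ with probability at most $2e^{-\kappa^2u^2}$, and $p|A\cap B|\le u\le\kappa u^2$ for large $u$. A union bound over at most $m^24^u$ choices gives failure probability $o(1)$.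

\medskip\noindent\textbf{E4.} \emph{$|X_t|\le p^3/m$ for all triples $t\subseteq[m]$.} Write $X_t^2=\mathbb E f_t^G(x_0,y_0,z_0)f_t^G(x_1,y_1,z_1)$. If $x_0\ne x_1$, $y_0\ne y_1$, $z_0\ne z_1$, the six pairs in the two triangles are distinct. The two replacements made in E2 give $\mathbb E\,X_t^2\le\gamma^{1/2}(\mathbb E f_t)^2+12/u=12/u$. By Markov's inequality for $X_t^2$ and a union bound, the failure probability is $o(1)$.

\medskip The failure probabilities add up to less than $1$ for large $u$. Fix sets $A_i$ and a graph $G$ for which E1--E4 hold.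

\subsection{Verification of (a) and (b)}

\noindent\emph{Quasirandomness of $G$.} For all $i,j\le m$, including $i=j$, and all $A\subseteq A_i$, $B\subseteq A_j$,
\begin{equation}\label{eq:uniform}
e_G(A,B)=p|A||B|\pm\kappa_1u^2 .
\end{equation}
For $i=j$ this is E3. For $i<j$, and by symmetry $i>j$, E1 and \eqref{eq:box} give $|G_{ij}\cap(A\times B)|=\delta_{ij}|A||B|\pm2m\kappa u^2$; multiplying by $p/\delta_{ij}\le1$ and using E3 gives the error $(2m+1)\kappa u^2$. Summing \eqref{eq:uniform} over the $m^2$ pairs $(i,j)$, we get $e_G(A,B)=p|A||B|\pm\kappa_1|U|^2$ for all $A,B\subseteq U$. With $A=B=U$ this gives $|\delta-p|\le\kappa_1\le p/100$, and then $G$ is $2\kappa_1$-quasirandom, hence $\lambda$-quasirandom by \eqref{eq:k1}. This proves (a). Also $\delta^{12}\ge(0.99p)^{12}\ge p^{12}/2$.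

\medskip\noindent\emph{Counts.} By \eqref{eq:uniform}, the edge set of $G$ in $A_i\times A_j$ is $(p,\kappa_1)$-uniform for all $i,j$. A \emph{block} is a set $A_i\times A_j\times A_l$; it is \emph{transversal} if $i,j,l$ are distinct. All blocks have the same size, and at most a fraction $3/m$ of them are not transversal. By Lemma~\ref{lem:count}(i) and \eqref{eq:k1}, the density of $\mathrm{Tri}(G)$ in every block is $p^3\pm p^3/m$; in particular $G$ contains a triangle. Likewise, if each of the six points of an octahedron is confined to one of the sets $A_i$, then all twelve pairs are edges with probability at most $p^{12}+12\kappa_1\le2p^{12}$.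

\medskip\noindent\emph{The relative density $d$.} Let $\tau=\mathbb E_{U^3}1_{\mathrm{Tri}(G)}=p^3\pm p^3/m$ and $\mu=\mathbb E_{U^3}1_{\mathcal H}1_{\mathrm{Tri}(G)}$, so $d=\mu/\tau$. In a transversal block with index set $t$ and triangle density $\tau_t$, the average of $1_{\mathcal H}1_{\mathrm{Tri}(G)}$ is $d_t\tau_t+X_t$, which is $d_0p^3\pm3p^3/m$ because each of $d_t|\tau_t-p^3|$, $|d_t-d_0|p^3$, $|X_t|$ is at most $p^3/m$. In the other blocks the average lies in $[0,2p^3]$, so it is $d_0p^3\pm2p^3$. Therefore $|\mu-d_0p^3|\le3p^3/m+6p^3/m$ and $|\mu-d_0\tau|\le10p^3/m$. Since $\tau\ge\frac{10}{11}p^3$, we get $|d-d_0|\le11/m$, and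
\[
|d_t-d|\le12/m\qquad\text{for all triples }t\subseteq[m] .
\]

\medskip\noindent\emph{The octahedral norm.} Write $f=F_1+F_2+F_3$ on $U^3$, where $F_3$ is the restriction of $f$ to the blocks that are not transversal, and $F_1,F_2$ vanish there. On a transversal block with index set $t$ let $F_1=f_t^G$, with the coordinates permuted accordingly, and $F_2=(d_t-d)1_{\mathrm{Tri}(G)}$. Put $\xi=\frac14(\eta/2)^{1/8}=(\eta/2^{17})^{1/8}$. We show that each $\|F_a\|_\diamond$ is at most $\xi p^{3/2}$.
\begin{itemize}
\item The product defining $\|F_3\|_\diamond^8$ is bounded by $1$ and vanishes unless all twelve pairs are edges and $(x_0,y_0,z_0)$ lies in a block that is not transversal. Conditioning on the sets $A_i$ that contain the six points, $\|F_3\|_\diamond^8\le\frac3m\cdot2p^{12}$. Now $6/m\le6\eta/10^6\le\eta/2^{17}=\xi^8$, because $6\cdot2^{17}<10^6$.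
\item In the same way $\|F_2\|_\diamond^8\le(12/m)^8\cdot2p^{12}$, and $2^{1/8}\cdot12/m\le14\cdot10^{-6}\eta\le\xi$, because $\xi\ge\eta^{1/8}/5\ge\eta/5$.
\item $F_1$ is the sum of its restrictions to the at most $m^3$ transversal blocks. For the restriction to $A_i\times A_j\times A_l$, extended by $0$, the product vanishes unless $x_0,x_1\in A_i$, $y_0,y_1\in A_j$, $z_0,z_1\in A_l$, which has probability $m^{-6}$. So the eighth power of its norm is $m^{-6}\mathrm{Oct}_t^G\le8m^{-3}\eta_0p^{12}$ by E2. By the triangle inequality, $\|F_1\|_\diamond\le m^3(8m^{-3}\eta_0)^{1/8}p^{3/2}=(8m^{21}\eta_0)^{1/8}p^{3/2}=\xi p^{3/2}$.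
\end{itemize}
By Lemma~\ref{lem:gcs}, $\|f\|_\diamond\le3\xi p^{3/2}\le(\eta/2)^{1/8}p^{3/2}$. Hence $\|f\|_\diamond^8\le\frac\eta2p^{12}\le\eta\delta^{12}$, which is (b).

\subsection{The bounds}

We use $k\ge m\ge10^6$ freely. Since $R\le2m^{m^2}$,
\[
\log\log k=2\log R+\log\log m\le2+2m^2\log m+\log\log m\le m^3 ,
\]
so $k\le T_2(m^3)$; these are the two exponentials due to Ramsey's theorem. Next, $1/\eta\le m$ gives $1/\eta_0\le2^{20}m^{22}\le m^{24}\le k$, and also $6m\le k$ and $e_0\le k^2$. Then $r_0\le2k^5+1\le3k^5$ and
\[
\log(1/p)=r_0\log(16k^5/\eta_0^2)\le3k^5(4+7\log k)\le k^7\le2^{7\cdot2^{m^3}}\le T_2(m^3+3) ,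
\]
so $1/p\le T_3(m^3+3)$. Further,
\[
\log(1/\kappa_0)\le\log(64k^2)+2\log(16k^5)+2k^2\cdot k^7\le k^{10},
\]
so $1/\kappa=6m/(\kappa_0\lambda)\le k2^{k^{10}}/\lambda$. For $n\ge2k$ we have $n/|U|\le n/u\le2k(M/\kappa^2)^{r_0}$, and $\log M=4k^2\kappa^{-9}$. Therefore
\[
\begin{aligned}
\log\frac n{|U|}&\le1+\log k+3k^5\Bigl(4k^2\kappa^{-9}+2\log\frac1\kappa\Bigr)\le k^9\kappa^{-9}\\
&\le k^{18}2^{9k^{10}}\lambda^{-9}\le2^{k^{11}}\lambda^{-9}\le T_3(m^3+4)\lambda^{-9},
\end{aligned}
\]
where the last step uses $k^{11}\le2^{11\cdot2^{m^3}}\le T_2(m^3+4)$. This is (c), and the proof of Theorem~\ref{thm:main} is complete. \qed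

\subsection{Proof of Corollary~\ref{cor:A}}

Constant factors and powers can be absorbed into the top of the tower: for all constants $K,B\ge1$ there is $s=s(K,B)\ge0$ with
\begin{equation}\label{eq:absorb}
K\,T_3(x)^B\le T_3(x+s)\qquad\text{for all }x\ge1 .
\end{equation}
Indeed, the logarithm of the left side is $\log K+B\,T_2(x)\le(\log K+B)T_2(x)$, while $T_2(x)\ge4$ gives $T_2(x+s)=T_2(x)^{2^s}\ge4^{2^s-1}T_2(x)$.

Let $\psi(\delta)=c\delta^C$ and apply Theorem~\ref{thm:main} with $\lambda=c(p/2)^C\le1$, which depends only on $\eta$ and $\psi$. Since $\delta\ge p/2$, we have $\lambda\le\psi(\delta)$, so $\mathcal H[U,G]$ is $(\eta,\psi)$-quasirandom. Moreover $1/\delta\le2/p\le2T_3(m^3+4)$ and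
\[
\log\bigl(|V(\mathcal H)|/|U|\bigr)\le T_3(m^3+4)\,c^{-9}(2/p)^{9C}\le c^{-9}2^{9C}\,T_3(m^3+4)^{1+9C} .
\]
By \eqref{eq:absorb} both quantities are at most $T_3(m^3+4+s)$ for a constant $s=s(\psi)$. Since $m\le(10^6+1)/\eta$, the polynomial $q(z)=(10^6+1)^3z^3+4+s$ works. \qed

\section{Induced copies}\label{sec:induced}

Corollary~\ref{cor:B} follows from Theorem~\ref{thm:main} once we know that a quasirandom piece whose relative density is bounded away from $0$ and $1$ contains every small $3$-graph as an induced subgraph.

\begin{lemma}\label{lem:induced}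
Let $F$ be a $3$-graph on $[\ell]$ with $\ell\ge3$, let $b=\binom\ell3$, $L=\binom{\ell+3}2$, $\varepsilon\in(0,1/2)$, and $\eta=(\varepsilon^b/(8b))^8$. Let $U\subseteq V(\mathcal H)$, and let $G$ be a graph on $U$ of density $\delta>0$ that contains a triangle and is $\lambda$-quasirandom with $\lambda\le\eta^2\delta^{2L}/(4L)$. Suppose that $\|f\|_\diamond^8\le\eta\delta^{12}$ and $d=d(\mathcal H[U,G]\mid G)\in(\varepsilon,1-\varepsilon)$. Then $\mathcal H[U]$ contains an induced copy of $F$.
\end{lemma}

We count induced copies of $F$ on the $\ell$-cliques of $G$. The main term has order $\varepsilon^b\delta^{\binom\ell2}$, and this is where $d\in(\varepsilon,1-\varepsilon)$ is used; without it the lemma fails, for instance when $\mathcal H$ is empty and $F$ has an edge. Each error term is a correlation of $f$ with functions of pairs, so \eqref{eq:corr} bounds it by $\|f\|_\diamond\le\eta^{1/8}\delta^{3/2}$. This is too weak, because $\delta$ may be much smaller than any fixed power of $\eta$, and $\binom\ell2\ge3$. The remedy is to repeat the three Cauchy--Schwarz steps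 while keeping track of the edges of $G$ that are forced to be present.

\begin{proof}
Lemma~\ref{lem:count} applies with all $X_a=U$, all $G_{ab}=\{(x,y):xy\in E(G)\}$, $p_{ab}=\delta$ and $\kappa=\lambda$. All graphs below have at most $L$ edges, and $L\lambda\le\delta^L/2$, $2\sqrt{L\lambda}\le\eta\delta^L$. So for such a graph with $e'$ edges, the average in Lemma~\ref{lem:count}(i) lies between $\frac12\delta^{e'}$ and $2\delta^{e'}$.

For a tuple $\mathbf x$ of points of $U$ let $K(\mathbf x)$ be the product of $1_G$ over all pairs of its entries. For $\mathbf x\in U^\ell$ and a triple $t\subseteq[\ell]$ let $a_t=1_{\mathcal H}(\mathbf x_t)$, $\beta_t=d$, $\sigma_t=1$ if $t\in E(F)$, and $a_t=1-1_{\mathcal H}(\mathbf x_t)$, $\beta_t=1-d$, $\sigma_t=-1$ otherwise. Let $Z=\mathbb E_{\mathbf x\in U^\ell}K(\mathbf x)\prod_ta_t$. If $K(\mathbf x)\ne0$ the entries of $\mathbf x$ are distinct, so $Z>0$ gives an induced copy of $F$. If $K(\mathbf x)\ne0$, then also $a_t-\beta_t=\sigma_tf(\mathbf x_t)$, and for a fixed order of the triples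
\[
\prod_ta_t=\prod_t\beta_t+\sum_{t}\Bigl(\prod_{t'<t}a_{t'}\Bigr)\sigma_tf(\mathbf x_t)\prod_{t'>t}\beta_{t'} .
\]
Since $\beta_t>\varepsilon$, the first term contributes at least $\frac12\varepsilon^b\delta^{\binom\ell2}$ to $Z$. It remains to bound each of the $b$ error terms.

Fix $t$, call its variables $x,y,z$, and let $w\in U^r$, $r=\ell-3$, be the other variables. Put $K_w(x)=\prod_{c\le r}1_G(w_c,x)$. Every other triple contains at most two of $x,y,z$, so up to sign the error term is
\[
J=\mathbb E_{w,x,y,z}\,K(w)K_w(x)K_w(y)K_w(z)\,f(x,y,z)\,A_w(x,y)B_w(y,z)C_w(x,z)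
\]
with $|A_w|,|B_w|,|C_w|\le1$. The factors $1_G(x,y)1_G(y,z)1_G(x,z)$ have been dropped because $f$ is supported on $\mathrm{Tri}(G)$; for the same reason they can be inserted or dropped next to any factor $f$. We use Cauchy--Schwarz in the following form: if $\omega$ takes values in $\{0,1\}$, $|A|\le1$, and $Y$ is real, then $(\mathbb E\,\omega AY)^2\le\mathbb E\,\omega\cdot\mathbb E\,\omega Y^2$. Below, $i,j,k$ range over $\{0,1\}$.

\emph{Removing $A$.} Take outer variables $w,x,y$, the weight $\omega_1=K(w)K_w(x)K_w(y)1_G(x,y)$, and $Y=\mathbb E_zK_w(z)f(x,y,z)B_w(y,z)C_w(x,z)$. Then $J^2\le\mathbb E\,\omega_1\cdot J_2$ with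
\[
J_2=\mathbb E\,K(w)K_w(x)K_w(y)\prod_kK_w(z_k)f(x,y,z_k)B_w(y,z_k)C_w(x,z_k) .
\]

\emph{Removing $B$.} Take outer variables $w,y,z_0,z_1$, the weight $\omega_2=K(w)K_w(y)\prod_kK_w(z_k)1_G(y,z_k)$, and $Y=\mathbb E_xK_w(x)\prod_kf(x,y,z_k)C_w(x,z_k)$. Then $J_2^2\le\mathbb E\,\omega_2\cdot J_3$ with
\[
J_3=\mathbb E\,K(w)K_w(y)\prod_iK_w(x_i)\prod_kK_w(z_k)\prod_{i,k}f(x_i,y,z_k)C_w(x_i,z_k) .
\]

\emph{Removing $C$.} Take outer variables $w,x_0,x_1,z_0,z_1$, the weight
\[
\omega_3=K(w)\prod_iK_w(x_i)\prod_kK_w(z_k)\prod_{i,k}1_G(x_i,z_k),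
\]
and $Y=\mathbb E_yK_w(y)\prod_{i,k}f(x_i,y,z_k)$. Then $J_3^2\le\mathbb E\,\omega_3\cdot J_4$ with
\[
J_4=\mathbb E\,K(w)\prod_iK_w(x_i)K_w(y_i)K_w(z_i)\prod_{i,j,k}f(x_i,y_j,z_k) .
\]

Altogether $J^8\le(\mathbb E\,\omega_1)^4(\mathbb E\,\omega_2)^2(\mathbb E\,\omega_3)J_4$. The weights $\omega_1,\omega_2,\omega_3$ indicate copies of graphs with
\[
e_1=\tbinom r2+2r+1,\qquad e_2=\tbinom r2+3r+2,\qquad e_3=\tbinom r2+4r+4
\]
edges, so $\mathbb E\,\omega_a\le2\delta^{e_a}$. For $J_4$ let $\Gamma$ be the graph consisting of an $r$-clique joined completely to an octahedron, with $e_4=\binom r2+6r+12=L-3$ edges, and let $B$ in Lemma~\ref{lem:count}(ii) be the vertex set of the octahedron. Then $J_4=\mathbb E\,N\prod f$ and $\nu=\delta^{e_4-12}$, and $|\prod f|\le1_B$. Hence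
\[
J_4\le\nu\|f\|_\diamond^8+2\sqrt{L\lambda}\le\eta\delta^{e_4}+\eta\delta^L\le2\eta\delta^{e_4} .
\]
The total exponent of $\delta$ is
\[
4e_1+2e_2+e_3+e_4=8\tbinom r2+24r+24=8\tbinom{r+3}2=8\tbinom\ell2 ,
\]
and the constant is $2^{4+2+1+1}$. So $|J|\le2\eta^{1/8}\delta^{\binom\ell2}$, and
\[
Z\ge\delta^{\binom\ell2}\bigl(\tfrac12\varepsilon^b-2b\,\eta^{1/8}\bigr)=\tfrac14\varepsilon^b\delta^{\binom\ell2}>0 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:B}]
If $F$ has at most two vertices, then every $3$-graph on at least two vertices contains an induced copy of $F$, and the statement is vacuous. So let $F$ have $\ell\ge3$ vertices, let $\psi(\delta)=c\delta^C$, and let $b,L,\eta$ be as in Lemma~\ref{lem:induced}; note that $\eta\in(0,1)$. Apply Theorem~\ref{thm:main} with this $\eta$, with $p=p(\eta)$, and with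
\[
\lambda=\min\Bigl\{c(p/2)^C,\ \frac{\eta^2(p/2)^{2L}}{4L}\Bigr\},
\]
which depends only on $\varepsilon,\psi,F$. Since $\delta\ge p/2$, the graph $G$ is $\psi(\delta)$-quasirandom and $\lambda\le\eta^2\delta^{2L}/(4L)$. Also $G$ contains a triangle and $\|f\|_\diamond^8\le\eta\delta^{12}$. As $\mathcal H$ has no induced copy of $F$, Lemma~\ref{lem:induced} gives $d\notin(\varepsilon,1-\varepsilon)$, that is, $d\in[0,\varepsilon]\cup[1-\varepsilon,1]$.

For the bounds, $1/\delta\le2/p\le2T_3(m^3+4)$. There are constants $K,B\ge1$ depending only on $\psi$ and $F$ with $1/\lambda\le K(\eta p)^{-B}$, and both $1/\eta\le m$ and $1/p$ are at most $T_3(m^3+4)$. So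
\[
\log\bigl(|V(\mathcal H)|/|U|\bigr)\le T_3(m^3+4)\lambda^{-9}\le K^9\,T_3(m^3+4)^{1+18B} .
\]
By \eqref{eq:absorb}, both $1/\delta$ and $\log(|V(\mathcal H)|/|U|)$ are at most $T_3(m^3+4+s)$ for a constant $s=s(\psi,F)$. Since $m\le(10^6+1)/\eta=(10^6+1)(8b)^8\varepsilon^{-8b}$, the polynomial $q(z)=(10^6+1)^3(8b)^{24}z^{24b}+4+s$ works.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GSW}
Lior Gishboliner, Asaf Shapira, and Yuval Wigderson,
\emph{Regularity for hypergraphs with bounded VC$_2$ dimension},
arXiv:2508.09969 (2025).

\end{thebibliography}
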